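\title{Generalized Tur\'an patterns and the largest product of edge multiplicities}

\begin{abstract}
A multigraph is an $(s,Q)$-graph if every set of $s$ vertices spans at most $Q$ edges, counted with multiplicity. How large can the product of all edge multiplicities of an $n$-vertex $(s,Q)$-graph be? We show that for all $s\ge 2$ and $0\le q<\binom s2$ there is exactly one generalized Tur\'an pattern whose blow-ups attain this maximum, up to an exponent $1+o(1)$, for $Q=a\binom s2+q$ and all sufficiently large $a$. This proves a conjecture of Falgas-Ravry, Mond, Sarkar and Souza. The pattern is explicit, and we also obtain the limiting growth rate and a stability statement. The proof passes to a limit as $a\to\infty$, finds an exact integer structure in the limit, transfers it back to finite multigraphs, and concludes with a Gaussian positivity argument for the logarithm.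
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A \emph{multigraph} is a finite vertex set together with a multiplicity in $\mathbb Z_{\ge0}$ for each pair of distinct vertices; there are no loops. It is an \emph{$(s,Q)$-graph} if the multiplicities inside every $s$-set of vertices add up to at most $Q$. For $n\ge s$ let $\operatorname{ex}_\Pi(n,s,Q)$ be the maximum, over all $(s,Q)$-graphs on $n$ vertices, of the product of the multiplicities of all $\binom n2$ pairs.

Write $Q=a\binom s2+q$ with $0\le q<\binom s2$. Constant multiplicity $a$ is permitted. On the other hand, averaging over $s$-sets shows that the mean multiplicity is at most $Q/\binom s2$, so by the inequality of arithmetic and geometric means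
\[
a^{\binom n2}\le \operatorname{ex}_\Pi(n,s,Q)\le \Bigl(a+q/\tbinom s2\Bigr)^{\binom n2}.
\]
For $q>0$ the upper bound asks for a constant multiplicity strictly between $a$ and $a+1$. Multiplicities are integers, so the question is how best to spend the surplus $q$ by mixing pairs of multiplicity $a+1$ with pairs of multiplicity $a$ or less.

The natural constructions are blow-ups. A \emph{pattern} is a finite set $V(T)$ with a symmetric weight $w(u,v)$ for all $u,v\in V(T)$, including a loop weight $w(v,v)$. A \emph{blow-up} of $T$ on $n$ vertices is obtained by partitioning the vertices into classes $X_v$, $v\in V(T)$, some possibly empty, and giving multiplicity $w(u,v)$ to every pair with one vertex in $X_u$ and the other in $X_v$; pairs inside $X_v$ get $w(v,v)$. Let $\Pi(T,n)$ be the largest product of multiplicities of an $n$-vertex blow-up of $T$.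

A tuple $\mathbf r=(r_0,\dots,r_d)$ of nonnegative integers, $d\ge0$, is \emph{admissible} if $r_0>0$ and $r_d>0$. For an integer $a\ge d+1$, the \emph{generalized Tur\'an pattern} $T_{\mathbf r}(a)$ has vertex set $V_0\sqcup\dots\sqcup V_d$ with $|V_i|=r_i$; the vertices of $V_i$ have \emph{type} $i$. A vertex of type $i$ has loop weight $a-i$, and distinct vertices of types $i$ and $j$ have weight $a+1-\min(i,j)$. For $\mathbf r=(r)$ a blow-up is a complete $r$-partite graph placed on top of constant multiplicity $a$. In general the structure is nested: there are $r_0$ ordinary parts and one further part, all joined with multiplicity $a+1$, and inside the further part sits the pattern of $(r_1,\dots,r_d)$ with all multiplicities lowered by one.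

Falgas-Ravry, Mond, Sarkar and Souza \cite{FMSS} conjectured that for every $s\ge2$ and $0\le q<\binom s2$ there is exactly one admissible tuple $\mathbf r$, not depending on $a$, such that for all sufficiently large $a$ the blow-ups of $T_{\mathbf r}(a)$ are $(s,a\binom s2+q)$-graphs and attain $\operatorname{ex}_\Pi(n,s,a\binom s2+q)$ up to an exponent $1+o(1)$ as $n\to\infty$. We prove this and identify $\mathbf r$.

\subsection{The results}

Call multiplicity minus $a$ the \emph{relative weight} of a pair. A pair of relative weight $k$ contributes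
\begin{equation}\label{eq:taylor}
\log(a+k)=\log a+\frac ka-\frac{k^2}{2a^2}+\cdots
\end{equation}
to the logarithm of the product. So for large $a$ one should first maximize the mean relative weight and then, among the maximizers, keep the weights as concentrated as possible. The largest mean can be guessed by a greedy argument. Suppose that every vertex has mean relative weight more than $\mu$ to the other vertices. Given $l$ vertices, some further vertex then sends them total weight more than $\mu l$, hence at least $\lfloor \mu l\rfloor+1$. Adding vertices one at a time, we reach a $k$-set of weight at least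
\begin{equation}\label{eq:Phi}
\Phi_\mu(k)=\sum_{l=1}^{k-1}\bigl(\lfloor \mu l\rfloor+1\bigr).
\end{equation}
Since every $s$-set has relative weight at most $q$, the mean cannot exceed
\begin{equation}\label{eq:m}
m=m(s,q)=\min\{\mu\ge0:\Phi_\mu(s)>q\}.
\end{equation}
The minimum exists and is a rational number in $[0,1)$ (Lemma~\ref{lem:m}). For an admissible tuple define, from the top down,
\begin{equation}\label{eq:R}
R_d=r_d,\qquad R_i=r_i+\frac{R_{i+1}}{1+R_{i+1}}\quad(0\le i<d),\qquad R(\mathbf r)=R_0 .
\end{equation}
The map $\mathbf r\mapsto R(\mathbf r)$ is a bijection from admissible tuples onto the rationals $R\ge1$ (Lemma~\ref{lem:bij}), and the largest limiting mean relative weight of a blow-up of $T_{\mathbf r}(a)$ is $1-1/R(\mathbf r)$ (Lemma~\ref{lem:T}). Thus $R(\mathbf r)$ is an effective number of parts, and exactly one generalized Tur\'an pattern has mean $m$.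

\begin{theorem}\label{thm:main}
Let $s\ge2$ and $0\le q<\binom s2$ be integers, let $m=m(s,q)$, and let $\mathbf r$ be the admissible tuple with $R(\mathbf r)=1/(1-m)$. There is $a_0=a_0(s,q)$ such that for every integer $a\ge a_0$, with $Q=a\binom s2+q$,
\begin{enumerate}
\item[(a)] every blow-up of $T_{\mathbf r}(a)$ is an $(s,Q)$-graph, and
\item[(b)] $\operatorname{ex}_\Pi(n,s,Q)=\Pi(T_{\mathbf r}(a),n)^{1+o(1)}$ as $n\to\infty$ with $s,q,a$ fixed.
\end{enumerate}
No other admissible tuple satisfies \textup{(a)} and \textup{(b)} for all sufficiently large $a$.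
\end{theorem}

The threshold $a_0$ comes from a compactness argument and is not effective. The optimal class proportions are explicit. For $a\ge d+1$ put $\alpha_i=\log\frac{a+1-i}{a-i}$ and define
\begin{equation}\label{eq:y}
y_d=1,\qquad Y_i=\sum_{j\ge i}r_jy_j,\qquad y_i=Y_{i+1}+\frac{\alpha_{i+1}}{\alpha_i}\,y_{i+1}\quad(0\le i<d).
\end{equation}
For a vertex $v$ of type $i$ let $\nu_v=y_i/Y_0$; this is a probability vector on $V(T_{\mathbf r}(a))$ with positive entries.

\begin{theorem}\label{thm:compl}
Let $s,q,\mathbf r,a_0,Q$ be as in Theorem~\ref{thm:main}.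
\begin{enumerate}
\item[(i)] For $a\ge a_0$,
\[
\lim_{n\to\infty}\frac{\log\operatorname{ex}_\Pi(n,s,Q)}{\binom n2}=\lambda_a:=\log(a+1)-\frac{y_0}{Y_0}\log\frac{a+1}a .
\]
\item[(ii)] Fix $a\ge a_0$. If $G_n$ are $n$-vertex $(s,Q)$-graphs whose products of multiplicities are $\operatorname{ex}_\Pi(n,s,Q)^{1-o(1)}$, then $G_n$ becomes a blow-up of $T_{\mathbf r}(a)$ with class proportions $\nu_v+o(1)$ after changing $o(n^2)$ multiplicities.
\item[(iii)] For fixed $s$, the tuples that occur as $q$ varies are exactly those for which $R(\mathbf r)=b/(b-c)$ in lowest terms has $b\le s-1$. Each occurs for exactly $\lfloor (s-1)/b\rfloor$ values of $q$.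
\item[(iv)] If $R(\mathbf r)=r$ is an integer, so that $\mathbf r=(r)$, then for all $a\ge1$ the limit in \textup{(i)} exists and equals $\log a+(1-\frac1r)\log\frac{a+1}a$.
\end{enumerate}
\end{theorem}

For $q\le s-2$ we have $\Phi_0(s)=s-1>q$, so $m=0$, $\mathbf r=(1)$, and the surplus is useless to leading order. For $q=\binom s2-1$ we need $\lfloor\mu l\rfloor=l-1$ for all $l\le s-1$, so $m=\frac{s-2}{s-1}$ and $\mathbf r=(s-1)$. For $s=4$ the function $\Phi_\mu(4)=3+\lfloor2\mu\rfloor+\lfloor3\mu\rfloor$ takes the values $3,4,5,6$ on $[0,\frac13)$, $[\frac13,\frac12)$, $[\frac12,\frac23)$, $[\frac23,1)$. Hence $q=0,1,2$ give $\mathbf r=(1)$; $q=3$ gives $m=\frac13$, $R=\frac32$ and $\mathbf r=(1,1)$; $q=4$ gives $(2)$; and $q=5$ gives $(3)$.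

\subsection{Conventions}\label{sec:conv}

From now on all weights are relative weights. A multigraph is an $(s,Q)$-graph if and only if every $s$-set has weight at most $q$. A pattern is a symmetric integer matrix $K$ indexed by a finite set. The weight $K(X)$ of a multiset $X$ of indices is the sum of $K$ over all pairs of elements of $X$, where two copies of $v$ contribute the loop $K_{vv}$; and $K(y,X)=\sum_{x\in X}K_{yx}$, with multiplicity. An $s$-set in a blow-up has the weight of the multiset of its classes, and every multiset arises, so all blow-ups are $(s,Q)$-graphs if and only if all $s$-multisets have weight at most $q$. Such a pattern is called \emph{allowed}. The matrix $T$ of $T_{\mathbf r}(a)$ has loops $-i$ and off-diagonal entries $1-\min(i,j)$; it does not depend on $a$. We put $L(k)=\log(a+k)$ and write $L(K)$ for the matrix with entries $L(K_{uv})$, and $m-K$ for the matrix with entries $m-K_{uv}$. PSD means positive semidefinite, $\mathbf 1$ is the all-ones vector, and the \emph{simplex} is the set of probability vectors.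

\section{Three small cases and the plan of the proof}\label{sec:examples}

\subsection{The case $s=4$, $q=3$}\label{ex:43}

This is the smallest case in which $R$ is not an integer. Here $m=\frac13$, and $T$ has a vertex $u_0$ with loop $0$, a vertex $u_1$ with loop $-1$, and weight $1$ between them. The $4$-multisets with $0,1,2,3,4$ copies of $u_1$ have weights $0,3,3,0,-6$, so $T$ is allowed. With proportions $(\frac23,\frac13)$ the mean weight is $\frac49-\frac19=\frac13$.

Let $K$ be any allowed pattern that is extremal for the sum, in the sense that $Kz\ge\frac13\mathbf 1$ for some probability vector $z$ with positive entries. We show that blow-ups of $K$ do not beat blow-ups of $T$. Let $e_k$ be the largest weight of a $k$-multiset. For a $k$-multiset $X$ the $z$-average of $K(w,X)$ over $w$ is at least $k/3$, so $e_{k+1}\ge e_k+\lceil k/3\rceil$. As $e_1=0$ and $e_4\le3$, we get $e_2=1$, $e_3=2$, $e_4=3$; in particular $K\le1$. Let $X$ be a triple of weight $2$. Then $K(w,X)\le e_4-e_3=1$ for all $w$, while the $z$-average is at least $1$. Hence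
\[
K(w,X)=1\quad\text{for every } w .
\]
The three pairs of $X=\{y_1,y_2,y_3\}$ have weights at most $1$ and sum $2$, say $K_{y_1y_2}=K_{y_1y_3}=1$ and $K_{y_2y_3}=0$. Taking $w=y_1$ gives $K_{y_1y_1}=-1$, and $w=y_2$ gives $K_{y_2y_2}=0$. So $u_0=y_2$ and $u_1=y_1$ form a copy of $T$ inside $K$. The triple $\{u_0,u_0,u_1\}$ also has weight $2$, so every $w$ satisfies $2K_{wu_0}+K_{wu_1}=1$. Since $K\le1$, the \emph{profile} $(K_{wu_0},K_{wu_1})$ is $(0,1)$ or $(1,-1)$, that is, a row of $T$. Two vertices $w,w'$ of profile $(0,1)$ have $K_{ww'}\le0$, because $\{w,w',u_0,u_1\}$ has weight $K_{ww'}+3$. Two vertices of profile $(1,-1)$ have $K_{ww'}\le-1$, because $\{w,w',u_0,u_0\}$ has weight $K_{ww'}+4$. So $K$ is dominated entrywise by $T$ along the partition by profiles, and every blow-up of $K$ has product at most that of a blow-up of $T$.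

The general proof has the same skeleton: tightness of the greedy bound produces a piece of $T$, every vertex has an integer profile toward it satisfying one linear equation, and the profiles control the remaining weights. The next two cases show what has to change.

\subsection{The case $s=3$, $q=1$: the pattern $T$ need not appear}\label{ex:31}

Here $m=0$ and $T$ is a single vertex with loop $0$. The pattern with two vertices, loops $-1$ and weight $1$ between them has $3$-multisets of weights $-3$ and $1$, so it is allowed, and its balanced blow-up has mean weight $0$ in the limit. It is extremal for the sum and contains no vertex with loop $0$. It loses only at the second order in \eqref{eq:taylor}: $\frac12\log(a+1)+\frac12\log(a-1)<\log a$.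

\subsection{The case $s=7$, $q=10$: no entrywise domination}\label{ex:710}

We have $\Phi_{1/3}(7)=1+1+2+2+2+3=11$, while $\Phi_\mu(7)\le 1+1+1+2+2+2=9$ for $\mu<\frac13$. So again $m=\frac13$ and $\mathbf r=(1,1)$. Replace $u_1$ by two vertices $u',u''$ with loops $-2$, weight $0$ between them and weight $1$ to $u_0$. With $y$ elements among $u',u''$, split evenly, a $7$-multiset has weight $0,6,10,10,8,2$ for $y=0,\dots,5$ and negative weight for $y=6,7$. So the pattern is allowed, and the proportions $(\frac23,\frac16,\frac16)$ give mean weight $\frac49-\frac19=\frac13$. It contains $u_0$ but no copy of $u_1$. Both $u'$ and $u''$ play the role of $u_1$, yet the weight $0$ between them exceeds $T_{u_1u_1}=-1$. What survives is an averaged domination: the excess over $-1$ on $\{u',u''\}$ is the matrix with diagonal $-1$ and off-diagonal $+1$, whose quadratic form $-(\gamma'-\gamma'')^2$ is nonpositive.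

\subsection{Plan}

Three difficulties remain.

First, only $T$ minus one vertex of top type can be found. The missing coordinate of each profile is then \emph{defined} by the linear equation. Profiles need no longer be rows of $T$, and Section~\ref{sec:products} shows that rows are the best profiles when $a$ is large.

Second, entrywise domination is replaced by an inequality between quadratic forms on nonnegative vectors. Profiles together with this inequality form a \emph{frame}. Section~\ref{sec:frames} shows that a multigraph with a frame has product at most $e^{\lambda_an^2/2}$, and deduces the theorems from the existence of frames.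

Third, a product-extremal multigraph for a fixed $a$ is only nearly extremal for the sum, with an error $\varepsilon_a\to0$ as $a\to\infty$, whereas the bound we want is exact for each large $a$. We argue by contradiction: a sequence of multigraphs without frames, $a\to\infty$, has a limit that is exactly extremal for the sum. Section~\ref{sec:kernels} analyzes such limits, and Section~\ref{sec:existence} transfers the structure back, where integrality turns approximate identities into exact ones.

\section{The parameters $m$ and $\mathbf r$}\label{sec:param}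

For rational $m\in[0,1)$ we always write $m=c/b$ in lowest terms ($c=0$, $b=1$ if $m=0$) and $R=\frac1{1-m}=\frac b{b-c}$, which is also in lowest terms. Since $\lfloor ml\rfloor+1\le l$, we have $\Phi_m(k)\le\binom k2$.

\begin{lemma}\label{lem:m}
The minimum in \eqref{eq:m} exists, $m=c/b\in[0,1)$ is rational with $b\le s-1$, and
\begin{equation}\label{eq:sandwich}
\sum_{l=1}^{s-1}\lceil ml\rceil\le q\le\Phi_m(s)-1 .
\end{equation}
Conversely, if $m\in[0,1)$ is rational and $q$ satisfies \eqref{eq:sandwich}, then $m(s,q)=m$. For every rational $m\in[0,1)$ and all $j,k\ge1$,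
\begin{equation}\label{eq:Phi-id}
2\Phi_m(bj)=m(bj)^2+j(b-c+1)-2,\qquad \Phi_m(bj+k)=\Phi_m(bj)+\Phi_m(k)+mbjk+1 .
\end{equation}
\end{lemma}

\begin{proof}
The function $\mu\mapsto\Phi_\mu(s)$ is a nondecreasing right-continuous step function, and it equals $\binom s2>q$ on $[\frac{s-2}{s-1},1)$. So the minimum exists and is less than $1$. If $m>0$, then $m$ is a jump point, so $ml\in\mathbb Z$ for some $l\le s-1$ and $b\le s-1$. For $m>0$ the left limit of $\lfloor\mu l\rfloor+1$ at $\mu=m$ is $\lceil ml\rceil$. Hence $m>0$ is the minimum if and only if the left limit $\sum_l\lceil ml\rceil$ is at most $q$ and $\Phi_m(s)>q$. For $m=0$ the left inequality in \eqref{eq:sandwich} reads $0\le q$, and the right one says that $0$ is the minimum.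

As $l$ runs over $b$ consecutive integers, the fractional part $\{cl/b\}$ runs over $0,\frac1b,\dots,\frac{b-1}b$, so $\sum_{l=1}^{bj-1}\{ml\}=j(b-1)/2$. Therefore $2\Phi_m(bj)=m\,bj(bj-1)-j(b-1)+2(bj-1)$, and $mbj=cj$ gives the first identity. For the second, the terms $l=bj+l'$ with $0\le l'<k$ equal $cj+\lfloor ml'\rfloor+1$, and they add up to $cjk+1+\Phi_m(k)$.
\end{proof}

\begin{lemma}\label{lem:bij}
The map $\mathbf r\mapsto R(\mathbf r)$ is a bijection from admissible tuples onto the rationals $R\ge1$.
\end{lemma}

\begin{proof}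
Since $r_d>0$, all $R_i$ are positive, so for $i<d$ the number $R_{i+1}/(1+R_{i+1})$ lies in $(0,1)$. Thus $R_i\notin\mathbb Z$ and $r_i=\lfloor R_i\rfloor$ for $i<d$, the fractional part $f$ of $R_i$ determines $R_{i+1}=f/(1-f)$, and $R_d=r_d$ is the first integer in the sequence. So $R_0$ determines $\mathbf r$, and $R_0\ge r_0\ge1$. Conversely, start from a rational $R_0\ge1$ and run this algorithm. If $R_i$ has denominator $p'$ and fractional part $p''/p'>0$, then $R_{i+1}=p''/(p'-p'')>0$ has a smaller denominator. The process therefore stops at a positive integer $R_d$, and $r_0=\lfloor R_0\rfloor\ge1$.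
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iii)]
By Lemma~\ref{lem:bij}, tuples correspond to values $m=c/b\in[0,1)$. By Lemma~\ref{lem:m}, the value $m$ occurs exactly for the $q$ satisfying \eqref{eq:sandwich}; these lie in $[0,\binom s2)$ because $\Phi_m(s)\le\binom s2$. Their number is $\sum_{l=1}^{s-1}(\lfloor ml\rfloor+1-\lceil ml\rceil)=\#\{l\le s-1:b\mid l\}=\lfloor(s-1)/b\rfloor$, which is positive exactly when $b\le s-1$.
\end{proof}

As a check, with Euler's function $\varphi$, the counts add up to $\sum_b\varphi(b)\lfloor\frac{s-1}b\rfloor=\sum_{l\le s-1}\sum_{b\mid l}\varphi(b)=\binom s2$.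

\section{Sums of weights}\label{sec:sums}

\subsection{The greedy bound}

The following lemma makes the greedy argument of the introduction precise; part (a) is after F\"uredi and K\"undgen. The only points to watch are that a bound on the mean must first be turned into a bound on every degree, and that weights are not bounded a priori.

\begin{lemma}\label{lem:sum}
Let $m\in[0,1)$ be rational and $s\ge2$.
\begin{enumerate}
\item[(a)] If integer weights of any sign on the pairs of an $n$-set give every $s$-set weight at most $\Phi_m(s)-1$, then the total weight is at most $(m+o(1))\binom n2$, where $o(1)$ depends only on $m,s,n$.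
\item[(b)] Let $W$ be a symmetric measurable integer-valued function, bounded above, on the square of a probability space $(\Omega,\mu)$, with $\sum_{p<p'\le s}W(x_p,x_{p'})\le\Phi_m(s)-1$ for almost every $s$-tuple. Then $\iint f(x)f(y)W(x,y)\,d\mu\,d\mu\le m$ for every bounded probability density $f$.
\item[(c)] If all $s$-multisets of a finite pattern $K$ have weight at most $\Phi_m(s)-1$, then $z^\top(m-K)z\ge0$ for all $z\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $n\ge s$ let $S(n)$ be the largest total weight; it is finite by averaging over $s$-sets, and $S(n)\ge0$ because $\Phi_m(s)\ge1$ permits the zero weighting. Averaging over $(n-1)$-subsets shows that $S(n)/\binom n2$ is nonincreasing. Let $\theta$ be its limit, and suppose that $\theta>\theta'>m$. If $S(n)-S(n-1)<\theta'(n-1)$ for all large $n$, then $S(n)\le\theta'\binom n2+O(1)$, contradicting $S(n)\ge\theta\binom n2$. So $S(n)-S(n-1)\ge\theta'(n-1)$ for infinitely many $n$. For such $n$, every vertex of an extremal weighting $K$ has degree (sum of weights at the vertex) at least $\theta'(n-1)$,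 since deleting it leaves total at most $S(n-1)$.

Let $e_l$ be the largest weight of an $l$-set; $e_1=0$, and $e_l\ge0$ by averaging. For $l<s$ and an $l$-set $X$ of weight $e_l$, summing degrees over $X$ gives $\sum_{y\notin X}K(y,X)\ge l\theta'(n-1)-2e_l$, so
\begin{equation}\label{eq:el}
e_{l+1}\ge e_l+\frac{l\theta'(n-1)-2e_l}{n-l}.
\end{equation}
In particular $e_{l+1}\ge(1-\frac2{n-s})e_l$, so $e_l\le2e_s\le2\Phi_m(s)$ for large $n$. With this bound \eqref{eq:el} gives $e_{l+1}-e_l\ge l\theta'-4\Phi_m(s)/(n-s)>ml$ for large $n$, hence $e_{l+1}\ge e_l+\lfloor ml\rfloor+1$ by integrality. Thus $e_s\ge\Phi_m(s)$, a contradiction.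

(b) Sample $n$ independent points with law $f\,d\mu$. Almost surely the weights $W(x_p,x_{p'})$ satisfy the hypothesis of (a). Take expectations in (a), divide by $\binom n2$, and let $n\to\infty$.

(c) Apply (b) to the index set with the uniform measure and $W=K$; tuples may repeat an index, so they are the multisets. This gives $z^\top Kz\le m$ on the simplex, and the claim follows by scaling.
\end{proof}

A symmetric matrix $P$ with $z^\top Pz\ge0$ for all $z\ge0$ is called \emph{copositive}. This is weaker than PSD, but a nonnegative kernel vector frees the signs on its support.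

\begin{lemma}\label{lem:copos}
Let $P$ be copositive, $\sigma\ge0$ and $P\sigma=0$. Then $\tau^\top P\tau\ge0$ for every $\tau$ that is nonnegative outside the support of $\sigma$.
\end{lemma}

\begin{proof}
For small $\varepsilon>0$ we have $\sigma+\varepsilon\tau\ge0$, so $0\le(\sigma+\varepsilon\tau)^\top P(\sigma+\varepsilon\tau)=\varepsilon^2\tau^\top P\tau$.
\end{proof}

\subsection{The pattern $T$ attains the bound}

Two optimizations over multisets, one here and one in Section~\ref{sec:kernels}, reduce to merging lists.

\begin{lemma}\label{lem:merge}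
Let finitely many infinite lists of nonnegative integers be given, each nondecreasing and unbounded. The minimum, over all choices of initial segments of the lists with total length $k$, of the sum of the chosen terms is the sum of the $k$ smallest terms of the merged list. If a nondecreasing list $(\beta_l)_{l\ge0}$ of nonnegative integers has, for every integer $C\ge1$, as many terms less than $C$ as the merged list, then this minimum is $\sum_{l<k}\beta_l$.
\end{lemma}

\begin{proof}
Any choice consists of $k$ terms of the merged list, and the $k$ smallest terms can be taken as initial segments because each list is nondecreasing. The counts of terms less than $C$ determine how often each integer occurs, so $(\beta_l)$ is the merged list in increasing order.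
\end{proof}

Let $\mathbf r$ be any admissible tuple, $R=R(\mathbf r)$ and $m=1-1/R=c/b$. Let $T_i$ be the set of vertices of type at least $i$. It is convenient to measure weights by their deficit from $1$: the matrix $N=1-T$ has entries $\min(i,j)$ off the diagonal and $i+1$ on the diagonal, so
\begin{equation}\label{eq:N}
N=\mathrm{Id}+\sum_{t=1}^d\mathbf 1_{T_t}\mathbf 1_{T_t}^\top ,
\end{equation}
which is positive definite. The optimal proportions for the sum make all rows equal. Define
\[
x_d=1,\qquad X_i=\sum_{j\ge i}r_jx_j,\qquad x_i=X_{i+1}+x_{i+1}\quad(0\le i<d),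
\]
also for types with $r_i=0$. Then $X_i/x_i=r_i+X_{i+1}/(X_{i+1}+x_{i+1})$, so $X_i/x_i=R_i$ by downward induction and \eqref{eq:R}. Moreover $\gcd(X_i,x_i)=\gcd(X_{i+1},x_i)=\gcd(X_{i+1},x_{i+1})=\dots=\gcd(r_d,1)=1$. Hence $X_0=b$ and $x_0=b-c$. Let $x\in\mathbb Z_{>0}^{V(T)}$ have the entry $x_i$ at vertices of type $i$; its entries sum to $b$.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] The largest weight of a $k$-multiset of $T$ is $\sum_{l=1}^{k-1}\lceil ml\rceil$. In particular, for the tuple of Theorem~\ref{thm:main}, $T$ is allowed.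
\item[(b)] $Tx=c\mathbf 1$.
\item[(c)] $P_T:=m-T$ is PSD with kernel $\mathbb Rx$. In particular $\max z^\top Tz=m$ over the simplex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $D_i(k)$ be the minimum over $k$-multisets of $T_i$ of the sum of $N_{uv}-i$ over pairs. We claim that $D_i(k)=\sum_{l=0}^{k-1}\lfloor l/R_i\rfloor$, by downward induction on $i$. Two copies of a vertex $v\in V_i$ cost $1$, and $v$ with any other vertex of $T_i$ costs $0$. A pair inside $T_{i+1}$ costs $1$ plus its cost at level $i+1$. So
\[
D_i(k)=\min\Bigl[\sum_{v\in V_i}\tbinom{n_v}2+\tbinom y2+D_{i+1}(y)\Bigr]\quad\text{over }\sum_vn_v+y=k,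
\]
with $y=0$ if $i=d$. The term $\binom{n_v}2$ is the sum of the first $n_v$ terms of the list $0,1,2,\dots$. By induction $\binom y2+D_{i+1}(y)$ is the sum of the first $y$ terms of the list $l+\lfloor l/R_{i+1}\rfloor=\lfloor l/\rho\rfloor$, $l\ge0$, where $\rho=R_{i+1}/(1+R_{i+1})$. The list $\lfloor l/\rho\rfloor$ has $\#\{l\ge0:l<\rho C\}=\lceil\rho C\rceil$ terms less than $C$. So the merged list has $r_iC+\lceil\rho C\rceil=\lceil R_iC\rceil$ terms less than $C$ (read $\rho=0$ for $i=d$), as many as the list $\lfloor l/R_i\rfloor$. Lemma~\ref{lem:merge} proves the claim. The largest weight is $\binom k2-D_0(k)=\sum_{l<k}(l-\lfloor l/R\rfloor)=\sum_{l<k}\lceil ml\rceil$. For $k=s$ this is at most $q$ by \eqref{eq:sandwich}.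

(b) By \eqref{eq:N}, the entry of $Nx$ at a vertex of type $i$ is $x_i+\sum_{t=1}^iX_t$, which equals $x_0$ by the recursion. So $Nx=x_0\mathbf 1$ and $Tx=(b-x_0)\mathbf 1=c\mathbf 1$.

(c) We have $P_T=N-\frac1R\mathbf 1\mathbf 1^\top$. The Cauchy--Schwarz inequality for the inner product given by $N$ yields $(x^\top N\zeta)^2\le(x^\top Nx)(\zeta^\top N\zeta)$, that is, $x_0^2(\mathbf 1^\top\zeta)^2\le x_0b\,\zeta^\top N\zeta$, with equality exactly when $\zeta\in\mathbb Rx$. Since $x_0/b=1/R$, this says $\zeta^\top P_T\zeta\ge0$ with the same equality case. On the simplex $z^\top Tz=m-z^\top P_Tz\le m$, with equality at $x/b$.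
\end{proof}

When $R$ is an integer, the optimal blow-up uses only the weights $0$ and $1$, and the bound for sums already gives the bound for products.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iv)]
Let $a\ge1$. A concave function lies below the line through two points of its graph outside the interval between them, so $\log(a+k)\le\log a+k\log\frac{a+1}a$ for all integers $k>-a$. In an $(s,Q)$-graph with positive product the mean weight is at most $m+o(1)$ by Lemma~\ref{lem:sum}(a) and \eqref{eq:sandwich}, so the mean of $\log(a+k)$ is at most $\log a+(m+o(1))\log\frac{a+1}a$ with $m=1-\frac1r$. The balanced blow-up of $T_{(r)}(a)$ is an $(s,Q)$-graph by Lemma~\ref{lem:T}(a), and a proportion $1-\frac1r+o(1)$ of its pairs has weight $1$, the rest $0$.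
\end{proof}

\section{Products on the pattern $T$}\label{sec:products}

In this section $\mathbf r$ is still an arbitrary admissible tuple with $m=1-1/R(\mathbf r)$, and $a\ge d+1$.

\subsection{The optimal proportions}

To pass from quadratic forms in the weights to quadratic forms in their logarithms we use the formula $\log\omega=\int_0^\infty(e^{-t}-e^{-t\omega})\frac{dt}t$ for $\omega>0$; both sides vanish at $\omega=1$ and have derivative $1/\omega$. If $K$ is symmetric with entries greater than $-a$, $P=m-K$, and $\tau$ has entries summing to $0$, then the terms $e^{-t}$ cancel and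
\begin{equation}\label{eq:frullani}
\tau^\top L(K)\tau=-\int_0^\infty e^{-t(a+m)}Q_t\,\frac{dt}t,\qquad Q_t=\sum_{\alpha,\alpha'}\tau_\alpha\tau_{\alpha'}e^{tP_{\alpha\alpha'}} .
\end{equation}
Fix vectors $p_u$, $u\in V(T)$, in a Euclidean space with Gram matrix $P_T$, that is, $\langle p_u,p_v\rangle=m-T_{uv}$. They exist because $P_T$ is PSD, and up to scaling the only linear relation among them is $\sum_ux_up_u=0$.

\begin{lemma}\label{lem:nu}
We have $L(T)\nu=\lambda_a\mathbf 1$. For $z$ in the simplex and $\zeta=z-\nu$,
\[
z^\top L(T)z\le\lambda_a-\frac{\zeta^\top P_T\zeta}{a+m},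
\]
and $P_T$ is positive definite on vectors with entries summing to $0$. Consequently $\log\Pi(T_{\mathbf r}(a),n)=\frac{n^2}2\lambda_a+O(n)$ for fixed $a$.
\end{lemma}

\begin{proof}
Since $L(T_{uv})=\log(a+1-N_{uv})=\log(a+1)-\sum_{t<N_{uv}}\alpha_t$, for $u$ of type $i$ we get, writing $y_v$ for $y_{\mathrm{type}(v)}$,
\[
\sum_vy_vL(T_{uv})=Y_0\log(a+1)-\Bigl(\sum_{t=0}^{i-1}\alpha_tY_{t+1}+\alpha_iy_i\Bigr).
\]
By \eqref{eq:y}, $\alpha_tY_{t+1}=\alpha_ty_t-\alpha_{t+1}y_{t+1}$, so the bracket telescopes to $\alpha_0y_0$. Dividing by $Y_0$ gives the first claim. Hence $z^\top L(T)z=\lambda_a+\zeta^\top L(T)\zeta$. Apply \eqref{eq:frullani} to $\zeta$ and expand the exponential: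
\[
Q_t=\sum_{k\ge0}\frac{t^k}{k!}\sum_{u,v}\zeta_u\zeta_v\langle p_u,p_v\rangle^k=\sum_{k\ge0}\frac{t^k}{k!}\Bigl|\sum_u\zeta_up_u^{\otimes k}\Bigr|^2\ge t\,\zeta^\top P_T\zeta .
\]
Integrating gives the inequality. A nonzero multiple of $x$ does not have sum $0$, which gives the definiteness. Finally, a blow-up with class sizes $nz_v$ has logarithmic product $\frac{n^2}2z^\top L(T)z+O(n)$, and $z$ can be chosen within $1/n$ of $\nu$ in each coordinate.
\end{proof}

For $\mathbf r=(1,1)$, equality of the two rows reads $z_0\log\frac{a+1}a=z_1\log\frac{a+1}{a-1}$, that is, $z_0/z_1=1+\alpha_1/\alpha_0$, slightly more than the ratio $2$ that is optimal for the sum. We need this first-order correction in general. Put $A=a+1$. Then $\alpha_i=-\log(1-\frac1{A-i})=\frac1A+\frac{i+1/2}{A^2}+O(A^{-3})$, so $\alpha_{i+1}/\alpha_i=1+\frac1A+O(A^{-2})$. Substituting in \eqref{eq:y} gives, by downward induction,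
\begin{equation}\label{eq:h}
y_i=x_i\Bigl(1+\frac{h_i}A\Bigr)+O(A^{-2}),\quad h_d=0,\quad x_ih_i=x_{i+1}(h_{i+1}+1)+H_{i+1},\quad H_i=\sum_{j\ge i}r_jx_jh_j .
\end{equation}
In particular $y_0/Y_0\to x_0/b=1-m$, and since $\lambda_a-\log a=(1-y_0/Y_0)\alpha_0$,
\begin{equation}\label{eq:first-order}
a(\lambda_a-\log a)\to m=1-1/R(\mathbf r)\qquad(a\to\infty).
\end{equation}

\subsection{Rows are the best integer profiles}

Imagine a new vertex joined to the class $u$ of the optimal blow-up with weight $g_u$. Its mean logarithmic multiplicity is $\sum_u\nu_uL(g_u)$. A frame will guarantee the equation $x\cdot g=c$, which the rows of $T$ satisfy by Lemma~\ref{lem:T}(b). Under this equation the first-order term in $1/a$ is the same for all $g$, so the comparison is decided at the second order. With $\delta=\mathbf 1-g$ the second-order term is the function $F_0$ below: the squares come from the curvature of the logarithm and the linear terms from the correction \eqref{eq:h}. We write $h_u=h_{\mathrm{type}(u)}$.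

\begin{lemma}\label{lem:F}
For $0\le i\le d$ let $F_i(\delta)=\sum_{u\in T_i}x_u(\delta_u^2+2h_u\delta_u)$. For all $k\in\mathbb Z$ and $\delta\in\mathbb Z^{T_i}$ with $\sum_{u\in T_i}x_u\delta_u=kx_i$,
\[
F_i(\delta)\ge kx_i(1+2h_i).
\]
If $k=0$, equality holds only for $\delta=0$. If $i=0$ and $k=1$, equality holds if and only if $\delta$ is a row of $N$.
\end{lemma}

For $\mathbf r=(1,1)$ we have $x=(2,1)$ and $h_0=\frac12$; on the line $2\delta_0+\delta_1=2$ we get $F_0=6\delta_0^2-6\delta_0+4$, and the integer minimum $4$ is attained at $\delta=(1,0)$ and $(0,2)$, the rows of $N$. The real minimum is smaller, so integrality is essential.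

\begin{proof}
We use downward induction on $i$, for all $k$ at once; call $k$ the level. For $i=d$ the claim is $\sum\delta_u^2\ge\sum\delta_u=k$, with equality if and only if $\delta$ is $0/1$-valued. So the equality vectors are $0$ at level $0$ and the unit vectors at level $1$.

Let $i<d$. Write $\delta=(\epsilon,\delta')$ on $V_i\sqcup T_{i+1}$, and put $n=\sum_v\epsilon_v$, $l=k-n$. Then $x\cdot\delta'=lx_i=lX_{i+1}+lx_{i+1}$, so $\delta'':=\delta'-l\mathbf 1$ satisfies $x\cdot\delta''=lx_{i+1}$ and the induction hypothesis applies to it at level $l$. Expanding, and using $2H_{i+1}=2x_ih_i-2x_{i+1}h_{i+1}-2x_{i+1}$,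
\begin{align*}
F_{i+1}(\delta')&=F_{i+1}(\delta'')+2l^2x_{i+1}+l^2X_{i+1}+2lH_{i+1}\\
&\ge -lx_{i+1}+2l^2x_{i+1}+l^2X_{i+1}+2lx_ih_i\\
&=lx_i(1+2h_i)+(l^2-l)(X_{i+1}+2x_{i+1}),
\end{align*}
where the last step uses $x_i=X_{i+1}+x_{i+1}$. Adding $x_i\sum\epsilon_v^2+2x_ih_in$,
\[
F_i(\delta)\ge kx_i(1+2h_i)+x_i\Bigl(\sum_v\epsilon_v^2-n\Bigr)+(l^2-l)(X_{i+1}+2x_{i+1}),
\]
and both extra terms are nonnegative for integers. Equality holds if and only if $\epsilon$ is $0/1$-valued, $l\in\{0,1\}$, and $\delta''$ is an equality vector at level $l$. For $k=0$ we have $n=-l$ with $n,l\ge0$, so $\epsilon=0$, $l=0$ and $\delta''=0$. For $k=1$, either $l=0$ and $\delta$ is the unit vector at some $v\in V_i$, or $l=1$, $\epsilon=0$ and $\delta'$ is $\mathbf 1$ plus an equality vector of $T_{i+1}$ at level $1$. Unwinding from $i=0$, the equality vectors at level $1$ are $\mathbf 1_{T_1}+\dots+\mathbf 1_{T_j}$ plus the unit vector at $v$, for $v$ of type $j$. By \eqref{eq:N} these are the rows of $N$.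
\end{proof}

\begin{lemma}\label{lem:profile}
There is $a_1\ge d+1$ such that for all $a\ge a_1$ and all $g\in\mathbb Z^{V(T)}$ with $x\cdot g=c$ and $g_u>-a$ we have $\sum_u\nu_uL(g_u)\le\lambda_a$, with equality if and only if $g$ is a row of $T$.
\end{lemma}

\begin{proof}
Put $\delta=\mathbf 1-g$, so that $x\cdot\delta=x_0$ and $\delta_u<A$. Let $\Theta(\delta)=-\sum_uy_u\log(1-\delta_u/A)$. Then $\sum\nu_uL(g_u)=\log A-\Theta(\delta)/Y_0$. By Lemma~\ref{lem:nu}, $\Theta$ has a common value on the rows of $N$, and we must show that it is strictly larger elsewhere. With $\psi(t)=-\log(1-t)-t\ge0$,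
\[
\Xi(\delta):=A^2\Theta(\delta)-Ax_0=A^2\sum_uy_u\psi(\delta_u/A)+\sum_uA(y_u-x_u)\delta_u .
\]
For fixed $\delta$, $\psi(t)=t^2/2+O(t^3)$ and \eqref{eq:h} give $\Xi(\delta)\to\frac12F_0(\delta)$ as $A\to\infty$. On rows the limit is $\frac12f_0$ with $f_0=x_0(1+2h_0)$, and on other $\delta$ it is larger by Lemma~\ref{lem:F}. This settles, for $A$ large in terms of $D_0$, the finitely many $\delta$ with $\|\delta\|_\infty\le D_0$.

The range of $\delta$ grows with $a$, so large $\delta$ need a uniform bound. We have $\psi(t)\ge\frac{t^2}{2(1+|t|)}$ for $t<1$: for $t\ge0$ because $\psi(t)\ge t^2/2$, and for $t=-p<0$ because both sides vanish at $p=0$ and their derivatives in $p$ satisfy $\frac p{1+p}\ge\frac{2p+p^2}{2(1+p)^2}$. Also $y_u\ge1$, since $\alpha_{i+1}>\alpha_i$ gives $y_i\ge y_{i+1}$; and $|A(y_u-x_u)|\le C_1$ for a constant $C_1$ depending only on $\mathbf r$. If $D=\|\delta\|_\infty>D_0$ and $A\ge D_0$, then, as $D/(1+D/A)$ increases with $D$,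
\[
\Xi(\delta)\ge\frac{D^2}{2(1+D/A)}-C_1|V(T)|D\ge D\Bigl(\frac{D_0}4-C_1|V(T)|\Bigr).
\]
Choose $D_0\ge d+1$ with $D_0/4-C_1|V(T)|>\frac12f_0+1$. Then $\Xi(\delta)>\frac12f_0+1$, which exceeds the value on rows for large $A$.
\end{proof}

\section{Frames and the proof of the theorems}\label{sec:frames}

From now on $s,q$ are fixed and $m,\mathbf r,T$ are as in Theorem~\ref{thm:main}. Let $G$ be an $(s,Q)$-graph with positive multiplicities and weights $K_{ww'}$. We set $K_{ww}=1-a$, so that the diagonal contributes $L(1-a)=0$, and $P_{ww'}=m-K_{ww'}$.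

\begin{definition}\label{def:frame}
A \emph{frame} for $G$ consists of integers $g_u(w)\ge1-a$, for $w\in V(G)$ and $u\in V(T)$, with the following two properties.
\begin{enumerate}
\item[(F1)] $\sum_ux_ug_u(w)=c$ for all $w$.
\end{enumerate}
The map $\pi\mapsto(\langle\pi,p_u\rangle)_u$ is a bijection from the span of the $p_u$ onto the column space $x^\perp$ of $P_T$, and $\sum_ux_u(m-g_u(w))=mb-c=0$. So there is a unique $\pi(w)$ in the span with $\langle\pi(w),p_u\rangle=m-g_u(w)$ for all $u$. Put $\Gamma_{ww'}=\langle\pi(w),\pi(w')\rangle$ and $E=\Gamma-P$.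
\begin{enumerate}
\item[(F2)] $\sum_{w,w'}\gamma_w\gamma_{w'}E_{ww'}\le0$ for all $\gamma\ge0$.
\end{enumerate}
\end{definition}

The profile $g(w)$ predicts a weight $m-\Gamma_{ww'}$ between $w$ and $w'$, and $E_{ww'}$ is the excess of the true weight over the prediction. If $g(w)$ and $g(w')$ are the rows $v$ and $v'$ of $T$, then $\pi(w)=p_v$, $\pi(w')=p_{v'}$ by uniqueness, and $E_{ww'}=K_{ww'}-T_{vv'}$. In Section~\ref{ex:43} all excesses are nonpositive. In Section~\ref{ex:710} we take $g=(0,1)$ on $u_0$ and $g=(1,-1)$ on $u',u''$; some excesses are positive, and (F2) holds through the form $-(\gamma'-\gamma'')^2$.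

\subsection{A frame gives the upper bound}

Compare the uniform measure $\mu$ on $V(G)$ with $\nu$ inside one pattern on $V(G)\sqcup V(T)$. Lemma~\ref{lem:profile} bounds the cross term. By \eqref{eq:frullani} it remains to show $Q_t\ge0$ for the signed vector $\mu-\nu$. The difficulty is that $P$ is not PSD and (F2) covers only nonnegative vectors, while $E$ enters $Q_t$ multiplied entrywise by $e^{t\Gamma}$. A Gaussian representation writes $e^{t\Gamma}$ as an average of rank-one matrices with \emph{positive} factors, and these preserve (F2).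

\begin{proposition}\label{prop:upper}
Let $a\ge a_1$ and let $G$ have a frame. Extend $K$ to $V(G)\sqcup V(T)$ by $K_{wu}=g_u(w)$ and $K_{uu'}=T_{uu'}$, let $\mu$ be uniform on $V(G)$, $\tau=\mu-\nu$ and $L=L(K)$. Then $\mu^\top L\nu\le\lambda_a$, the quantity $Q_t$ of \eqref{eq:frullani} satisfies
\begin{equation}\label{eq:Qt}
Q_t\ge\sum_{w,w'}\mu_w\mu_{w'}e^{t\Gamma_{ww'}}\bigl(e^{-tE_{ww'}}-1+tE_{ww'}\bigr)\ge0\qquad(t>0),
\end{equation}
and hence $\tau^\top L\tau\le0$ and $\mu^\top L\mu\le\lambda_a$.
\end{proposition}

\begin{proof}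
By (F1) and Lemma~\ref{lem:profile}, $\mu^\top L\nu=\frac1n\sum_w\sum_u\nu_uL(g_u(w))\le\lambda_a$. All entries of $K$ are at least $1-a$ and $\tau$ has sum $0$, so \eqref{eq:frullani} applies. Put $\pi(u)=p_u$ for $u\in V(T)$. Then $P_{\alpha\alpha'}=\langle\pi(\alpha),\pi(\alpha')\rangle$ whenever $\alpha$ or $\alpha'$ lies in $V(T)$, and $P=\Gamma-E$ on $V(G)$. Therefore
\[
Q_t=\sum_{\alpha,\alpha'}\tau_\alpha\tau_{\alpha'}e^{t\langle\pi(\alpha),\pi(\alpha')\rangle}+\sum_{w,w'}\mu_w\mu_{w'}e^{t\Gamma_{ww'}}\bigl(e^{-tE_{ww'}}-1\bigr).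
\]
Let $\xi$ be a standard Gaussian vector in the span of the $p_u$ and $\phi(\pi)=e^{\sqrt t\langle\xi,\pi\rangle-t|\pi|^2/2}>0$. From $\mathbb Ee^{\langle\xi,\beta\rangle}=e^{|\beta|^2/2}$ we get $\mathbb E[\phi(\pi)\phi(\pi')]=e^{t\langle\pi,\pi'\rangle}$. So the first sum is $\mathbb E\bigl(\sum_\alpha\tau_\alpha\phi(\pi(\alpha))\bigr)^2\ge0$. Moreover, by (F2) applied to $\gamma_w=\mu_w\phi(\pi(w))\ge0$,
\[
\sum_{w,w'}\mu_w\mu_{w'}e^{t\Gamma_{ww'}}E_{ww'}=\mathbb E\sum_{w,w'}\gamma_w\gamma_{w'}E_{ww'}\le0 .
\]
Adding $t$ times this nonpositive quantity to the second sum gives the first inequality in \eqref{eq:Qt}, and $e^{-\omega}-1+\omega\ge0$ gives the second. Thus $0\ge\tau^\top L\tau=\mu^\top L\mu-2\mu^\top L\nu+\lambda_a$, so $\mu^\top L\mu\le2\lambda_a-\lambda_a$.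
\end{proof}

\subsection{Proof of the theorems, given frames}

Let $p(G)$ be the product of multiplicities and $\ell(n)=\log\operatorname{ex}_\Pi(n,s,Q)$. Since $\ell(n)\ge\binom n2\log a$, extremal multigraphs have positive multiplicities. Averaging over vertex-deleted subgraphs shows that $\ell(n)/\binom n2$ is nonincreasing for $n\ge s$; let $\Lambda_a$ be its limit. By Lemmas~\ref{lem:T}(a) and~\ref{lem:nu}, $\Lambda_a\ge\lambda_a$. The \emph{log-degree} of a vertex $w$ is $\sum_{w'\ne w}L(K_{ww'})$. The next proposition is proved in Sections~\ref{sec:kernels} and~\ref{sec:existence}.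

\begin{proposition}\label{prop:frame}
There is $a_2$ such that for every $a\ge a_2$ there is $n_0(a)$ such that every $(s,Q)$-graph on $n\ge n_0(a)$ vertices with positive multiplicities and minimum log-degree at least $(\Lambda_a-a^{-2})(n-1)$ has a frame.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:compl}(i)]
Let $a\ge a_0:=\max(a_1,a_2,d+2)$. Part (a) is Lemma~\ref{lem:T}(a). Since $\ell(n)\ge\Lambda_a\binom n2$ for all $n\ge s$, we have $\ell(n)-\ell(n-1)\ge(\Lambda_a-a^{-2})(n-1)$ for infinitely many $n$, as in the proof of Lemma~\ref{lem:sum}(a). For such $n$ every vertex of an extremal $G$ has log-degree at least $\ell(n)-\ell(n-1)$, so $G$ has a frame if $n\ge n_0(a)$. By Proposition~\ref{prop:upper}, $\lambda_a\ge\mu^\top L\mu=2\ell(n)/n^2\ge(1-\frac1n)\Lambda_a$. Letting $n\to\infty$ gives $\Lambda_a=\lambda_a$, which is Theorem~\ref{thm:compl}(i). Both $\ell(n)$ and $\log\Pi(T,n)$ equal $\frac{n^2}2\lambda_a+o(n^2)$ with $\lambda_a=\Lambda_a\ge\log a>0$, which gives (b).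

Suppose that $\tilde{\mathbf r}$ also satisfies (b) for all large $a$, and let $\tilde\lambda_a$ be its constant from Lemma~\ref{lem:nu}. Then $\tilde\lambda_a=\Lambda_a=\lambda_a$ for all large $a$. By \eqref{eq:first-order}, applied to both tuples, $R(\tilde{\mathbf r})=R(\mathbf r)$, and $\tilde{\mathbf r}=\mathbf r$ by Lemma~\ref{lem:bij}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(ii)]
Fix $a\ge a_0$ and put $\Lambda=\Lambda_a=\lambda_a$, $\kappa=a^{-2}$. We have $\log p(G_n)\ge(\Lambda-o(1))\binom n2$, so all multiplicities lie in $[1,Q]$.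

\emph{Cleaning.} Repeatedly delete a vertex of log-degree less than $(\Lambda-\kappa)(n'-1)$, where $n'$ is the current number of vertices. Fix $\theta\in(0,\frac12)$. If the process reached $n'=\lceil(1-\theta)n\rceil$ for infinitely many $n$, the remaining $G'$ would satisfy
\[
\log p(G')\ge\log p(G_n)-(\Lambda-\kappa)\Bigl(\tbinom n2-\tbinom{n'}2\Bigr)\ge\Lambda\tbinom{n'}2+\kappa\Bigl(\tbinom n2-\tbinom{n'}2\Bigr)-o(n^2),
\]
contradicting $\log p(G')\le\ell(n')=(\Lambda+o(1))\binom{n'}2$. So $o(n)$ vertices are deleted, the final $G'$ has $\log p(G')\ge(\Lambda-o(1))\binom{n'}2$, and it has a frame by Proposition~\ref{prop:frame}. In the notation of Proposition~\ref{prop:upper}, $\Lambda-o(1)\le\mu^\top L\mu=2\mu^\top L\nu-\Lambda+\tau^\top L\tau$ with $\mu^\top L\nu\le\Lambda$ and $\tau^\top L\tau\le0$. Hence $\mu^\top L\nu\ge\Lambda-o(1)$ and $-\tau^\top L\tau\le o(1)$.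

\emph{Classes.} The integer vectors $g$ with $g_u\ge1-a$ and $x\cdot g=c$ form a finite set, so by Lemma~\ref{lem:profile} those that are not rows of $T$ lose a fixed positive amount. Thus all but $o(n)$ vertices $w$ have $g(w)$ equal to a row $v$ of $T$; put such $w$ in the class $X_v$. For $w\in X_v$ and $w'\in X_{v'}$ we have $E_{ww'}=K_{ww'}-T_{vv'}\in\mathbb Z$ and $\Gamma_{ww'}=m-T_{vv'}\ge-1$. If $E_{ww'}\ne0$ and $t\in[1,2]$, then $|tE_{ww'}|\ge1$, so $e^{-tE_{ww'}}-1+tE_{ww'}\ge\min(e^{-1},e-2)=e^{-1}$. All terms in \eqref{eq:Qt} are nonnegative, so by \eqref{eq:frullani} the quantity $-\tau^\top L\tau$ is at least a positive constant, depending on $a$ only, times the proportion of pairs of classified vertices with $K_{ww'}\ne T_{vv'}$. This proportion is therefore $o(1)$. Placing the $o(n)$ remaining vertices in any class, $G_n$ differs from a blow-up of $T$ in $o(n^2)$ multiplicities.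

\emph{Proportions.} Let $\beta$ be the vector of class proportions. Logarithms of multiplicities are bounded, so $\beta^\top L(T)\beta\ge\Lambda-o(1)$. By Lemma~\ref{lem:nu}, $(\beta-\nu)^\top P_T(\beta-\nu)\to0$, and so $\beta\to\nu$.
\end{proof}

\section{Critical kernels}\label{sec:kernels}

This section describes the limit objects. The argument is an induction that peels off the vertices of type $0$ and changes $m$ and $s$, so here $m\in[0,1)$ is an arbitrary rational, $T$ is the pattern with $R(\mathbf r)=R=1/(1-m)$, and $s$ is part of the definition below.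

\begin{definition}\label{def:critical}
An \emph{$m$-critical kernel} is a symmetric measurable function $W:\Omega^2\to\mathbb Z$, bounded above, on a probability space $(\Omega,\mu)$, such that $\int W(x,y)\,d\mu(y)\ge m$ for almost every $x$ (the \emph{row bound}), and $e_s\le\Phi_m(s)-1$ for some $s\ge2$. Here $e_k$ is the essential supremum of the weight $\sum_{p<p'\le k}W(x_p,x_{p'})$ over $k$-tuples, and $e_1=0$.

A \emph{configuration} in $W$ consists of a finite index set $I$, sets $U_u\subseteq\Omega$ of positive measure, an integer matrix $M$ with $W=M_{uv}$ almost everywhere on $U_u\times U_v$ for all $u,v\in I$, including $u=v$, and rationals $\sigma_u>0$ with $\sum_u\sigma_u=1$ and $M\sigma=m\mathbf 1$.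
\end{definition}

The sets $U_u$ need not be disjoint. An integer-valued function that is bounded above attains its essential supremum on a set of positive measure. For almost every $k$-tuple $(x_p)$ of weight $e_k$ the row bound gives $\int\sum_pW(x_p,y)\,d\mu(y)\ge mk$, so the integrand is at least $\lceil mk\rceil$ on a set of positive measure, and
\begin{equation}\label{eq:growth}
e_{k+1}\ge e_k+\lceil mk\rceil .
\end{equation}
If $W=M_{uv}$ almost everywhere on $U_u\times U_v$ for all $u,v$, then a $k$-multiset $X$ of indices is realized by almost every tuple in the corresponding product of sets, so $M(X)\le e_k$.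

\subsection{Finding $T$ minus one vertex}

\begin{proposition}\label{prop:config}
Every $m$-critical kernel has a configuration in which $I$ contains a copy of $T^\circ=V(T)\setminus\{t_*\}$ with $M=T$ on $T^\circ$, for some vertex $t_*$ of type $d$.
\end{proposition}

\begin{proof}
We use induction on the numerator $b$ of $R$.

\emph{Step 1: a tuple that every point sees with the same total weight.} If $e_{l+1}\ge e_l+\lfloor ml\rfloor+1$ for all $l\le s-1$, then $e_s\ge\Phi_m(s)$. So this fails for some $l$, and by \eqref{eq:growth} it can fail only when $b\mid l$ and $e_{l+1}=e_l+ml$. Let $i=bj\le s-1$ be the least such $l$. For $k\le i$,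
\begin{equation}\label{eq:below-i}
e_k\ge\Phi_m(k),\qquad e_i-e_k\ge\Phi_m(i)-\Phi_m(k).
\end{equation}
Let $O\subseteq\Omega^i$ be the set of $i$-tuples of weight $e_i$. For almost every $y\in O$ we have $\sum_uW(z,y_u)\le e_{i+1}-e_i=mi$ for almost every $z$, while the integral over $z$ is at least $mi$. So
\begin{equation}\label{eq:zero-sum}
\sum_{u=1}^iW(z,y_u)=mi\quad\text{for almost every }(z,y)\in\Omega\times O .
\end{equation}

In a finite pattern one would now substitute $z=y_u$. Here single points have no loops, so each coordinate must be fattened to a set of positive measure. There is a box $\prod_uI_u$ of positive measure in which $O$ has relative measure more than $1-2^{-i-1}$. Indeed, approximate $O$ by a finite disjoint union $\mathcal B$ of boxes with $\mu^i(O\triangle\mathcal B)<\varepsilon\mu^i(O)$; then $\mu^i(\mathcal B\setminus O)<\frac\varepsilon{1-\varepsilon}\mu^i(\mathcal B)$, and some box of $\mathcal B$ satisfies the same inequality. Fix $u$. By Fubini's theorem there is $y'\in\prod_{v\ne u}I_v$ whose fiber $U_u=\{y_u\in I_u:(y',y_u)\in O\}$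 has $\mu(U_u)>\frac12\mu(I_u)$ and such that \eqref{eq:zero-sum} holds at $(z,(y',y_u))$ for almost every $(z,y_u)\in\Omega\times U_u$. Put $\chi_u(z)=mi-\sum_{v\ne u}W(z,y'_v)$. Then
\[
W(z,y)=\chi_u(z)\quad\text{for almost every }(z,y)\in\Omega\times U_u .
\]
For almost every $(z,y)\in U_u\times U_v$ we get $W(z,y)=\chi_v(z)=\chi_u(y)$; a function of $z$ alone that equals a function of $y$ alone is constant, so $W$ equals a constant $M_{uv}$ almost everywhere on $U_u\times U_v$. Since $\prod U_u$ fills more than a $2^{-i}$ fraction of the box, $O\cap\prod U_u$ has positive measure. Evaluating \eqref{eq:zero-sum} and the weight on this set gives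
\begin{equation}\label{eq:M}
\sum_u\chi_u(z)=mi\ \text{ for almost every }z,\qquad\sum_vM_{uv}=mi,\qquad e_i=\sum_{u<v}M_{uv}=\tfrac12\Bigl(mi^2-\sum_uM_{uu}\Bigr).
\end{equation}
Thus $\{1,\dots,i\}$ with uniform $\sigma$ is already a configuration. If some $M_{uu}\ge1$, then $e_s\ge\binom s2\ge\Phi_m(s)$, which is false; so $M_{uu}\le0$.

\emph{Step 2: $e_k=\Phi_m(k)$ for $k\le i$.} By \eqref{eq:below-i} it suffices to show $e_i\le\Phi_m(i)$. Suppose that $e_i\ge\Phi_m(i)+1$. By \eqref{eq:M} and \eqref{eq:Phi-id}, $\sum_u(-M_{uu})\ge j(b-c+1)$. Write $s=ti+i'$ with $t\ge1$ and $1\le i'\le i$. Taking $t$ points in each $U_u$ gives weight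
\[
\tfrac12\Bigl(t^2\sum_{u,v}M_{uv}-t\sum_uM_{uu}\Bigr)\ge\tfrac12\bigl(m(ti)^2+tj(b-c+1)\bigr)=\Phi_m(ti)+1 .
\]
Add an $i'$-tuple of weight $e_{i'}\ge\Phi_m(i')$; each of its points $z$ sends total weight $t\sum_u\chi_u(z)=tmi$ to the $ti$ points. By \eqref{eq:Phi-id}, $e_s\ge\Phi_m(ti)+1+\Phi_m(i')+mtii'=\Phi_m(s)$, a contradiction. From $e_i=\Phi_m(i)$ we obtain
\begin{equation}\label{eq:loops}
\sum_u(-M_{uu})=j(b-c+1)-2 .
\end{equation}
If $R=1$, then $T^\circ=\emptyset$ and the configuration of Step 1 will do. Let $R>1$. Then $b\ge2$, $c\ge1$, $i\ge2$, and $e_2=\Phi_m(2)=1$, so $W\le1$ almost everywhere and $M\le1$.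

\emph{Step 3: the vertices of type $0$.} These should be indices with loop $0$. All $s$-multisets of $M$ have weight at most $e_s$, so $P=m-M$ is copositive by Lemma~\ref{lem:sum}(c). As $P\mathbf 1=0$ by \eqref{eq:M}, Lemma~\ref{lem:copos} shows that $P$ is PSD, hence a Gram matrix. By \eqref{eq:loops} at most $j(b-c+1)-2$ loops are negative, so at least $j(c-1)+2$ indices have $M_{uu}=0$, that is, $P_{uu}=m$. For two such indices $|P_{uv}|\le m$, so $0\le M_{uv}\le1$. If $M_{uv}=0$, then $P_{uv}=P_{uu}=P_{vv}$, the Gram vectors coincide, and rows $u$ and $v$ of $M$ are equal. So the zero-loop indices split into $t$ classes, with weight $0$ inside a class and $1$ between classes. Evaluating $P$ on the indicator of a set of class representatives gives $tm+t(t-1)(m-1)\ge0$, that is, $t-1\le mR=R-1$. On the other hand, the row of a zero-loop index $v$ satisfies $\sum_u(1-M_{vu})=i-mi=j(b-c)$ with nonnegative terms, and each $u$ in the class of $v$ contributes $1$. So a class has at most $j(b-c)$ elements, and $t(b-c)\ge(j(c-1)+2)/j>c-1$. Hence $t\ge c/(b-c)=R-1$, and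
\[
R-1\le t\le R .
\]
If $R=r\ge2$ is an integer, take the configuration of Step 1 and one index from each of $r-1$ classes as $T^\circ$. (This slack of one class, and the case $R=1$, are where the vertex $t_*$ is lost.)

\emph{Step 4: passing to the common neighborhood.} Let $R\notin\mathbb Z$. Then $t=r_0=\lfloor R\rfloor$. Let $V_0$ consist of one index from each class, let $f=R-r_0\in(0,1)$, and let $\Omega'=\{z:\chi_v(z)=1\text{ for all }v\in V_0\}$. This is where the rest of $T$ must live. The function $1-\chi_v$ is a nonnegative integer almost everywhere, and $\int(1-\chi_v)\,d\mu\le1-m=\frac1R$ by the row bound at almost every $y\in U_v$. So $\mu(\Omega')\ge1-\frac{r_0}R=\frac fR>0$. For almost every $x$, $\int_{\Omega'}(1-W(x,y))\,d\mu(y)\le\frac1R$, so the average of $1-W(x,\cdot)$ over $\Omega'$ is at most $\frac1f$. Define $\kappa=\lceil1/f\rceil-1\ge1$ and $R'\ge1$ by $\frac1f=\kappa+\frac1{R'}$, and put $m'=1-\frac1{R'}$. On $\Omega'$ with the normalized measure, $W'=W+\kappa$ has row averages at least $1-\frac1f+\kappa=m'$. With $f=b'/(b-c)$, where $b'=b-r_0(b-c)<b$,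 we have $R'=b'/(b-c-\kappa b')$, whose numerator is at most $b'<b$.

The pair $(\kappa,R')$ matches the recursion \eqref{eq:R}. We have $1/R_1=1/f-1$, and if $R_l<1$ then $r_l=0$ and $1/R_{l+1}=1/R_l-1$. Since $1/f-l>1$ for $l\le\kappa-1$, we get $r_1=\dots=r_{\kappa-1}=0$ and $R_\kappa=R'$. So $(r_\kappa,\dots,r_d)$ is the tuple $\mathbf r'$ of $R'$, and $T$ consists of $r_0$ vertices of type $0$ and of the pattern $T'$ of $\mathbf r'$ with all weights lowered by $\kappa$.

\emph{Step 5: $W'$ is $m'$-critical.} Otherwise the essential suprema $e'_y$ for $W'$ on $\Omega'$ satisfy $e'_y\ge\Phi_{m'}(y)$ for all $y\ge1$. Call $1-W$ the cost of a pair. Using $l-\lfloor m'l\rfloor=\lceil l/R'\rceil$, a set of positive measure of $y$-tuples in $\Omega'$ has cost at most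
\[
(1+\kappa)\tbinom y2-\Phi_{m'}(y)=\sum_{l=1}^{y-1}\bigl(\kappa l+\lceil l/R'\rceil-1\bigr)=\sum_{l=1}^{y-1}\bigl(\lceil l/f\rceil-1\bigr).
\]
Combine such a tuple with $n_v$ points of $U_v$ for each $v\in V_0$. Pairs inside $U_v$ cost $1$, pairs between different $U_v$ cost $0$, and pairs between $U_v$ and $\Omega'$ cost $0$. The total cost is at most a sum of initial segments of $r_0$ copies of the list $0,1,2,\dots$ and of the list $0,\lceil1/f\rceil-1,\lceil2/f\rceil-1,\dots$. The last list has $1+\#\{l\ge1:l\le fC\}=1+\lfloor fC\rfloor$ terms less than $C$. So the merged list has $1+\lfloor RC\rfloor$ such terms, as many as the list $0,\lceil1/R\rceil-1,\lceil2/R\rceil-1,\dots$. By Lemma~\ref{lem:merge}, a set of positive measure of $s$-tuples has cost at most $\sum_{l=1}^{s-1}(\lceil l/R\rceil-1)=\binom s2-\Phi_m(s)$. Thus $e_s\ge\Phi_m(s)$, a contradiction.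

\emph{Step 6: assembling.} By induction $W'$ has a configuration $(I',U',M',\sigma')$ in $\Omega'$ containing $T'$ minus a vertex of top type. Put $I=V_0\sqcup I'$, keep $M$ on $V_0$, and let $M=M'-\kappa$ on $I'$ and $M=1$ between $V_0$ and $I'$; these are the values of $W$. Let $\sigma=\frac1R$ on $V_0$ and $\sigma=\frac fR\sigma'$ on $I'$; the total is $(r_0+f)/R=1$. For $v\in V_0$, $(M\sigma)_v=1-\frac1R=m$. For $u\in I'$, $(M\sigma)_u=1-\frac fR(1-m'+\kappa)=1-\frac fR\cdot\frac1f=m$. By Step 4, $I$ contains $T^\circ$.
\end{proof}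

\subsection{Every point has a profile}

The sets of the final configuration come from different levels of the induction, and so far they are known to be homogeneous only toward points of their own level. The balance condition $M\sigma=m\mathbf 1$ extends homogeneity to all points.

\begin{lemma}\label{lem:unanimous}
Let $(I,U,M,\sigma)$ be a configuration in an $m$-critical kernel. For almost every $z$ and every $u\in I$, the function $W(z,\cdot)$ equals a constant $\chi_u(z)$ almost everywhere on $U_u$.
\end{lemma}

\begin{proof}
For almost every $z$, the function $f=W(z,\cdot)$ satisfies $\int f\,d\mu\ge m$ and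
\begin{equation}\label{eq:f}
\sum_pf(y_p)+\sum_{p<p'}W(y_p,y_{p'})\le\Phi_m(s)-1\quad\text{for almost every }(y_1,\dots,y_{s-1}).
\end{equation}
Fix such an $f$. The greedy argument started at $z$ gives the following.

\emph{If $\varsigma$ is a probability measure, absolutely continuous with respect to $\mu$, and $\int W(y,\cdot)\,d\varsigma\ge m$ for $\varsigma$-almost every $y$, then $\int f\,d\varsigma\le m$.} Otherwise, for $l\le s-1$ and $\varsigma$-almost all $y_1,\dots,y_{l-1}$ we have $\int[f(y)+\sum_{p<l}W(y_p,y)]\,d\varsigma(y)>ml$, so the integrand is at least $\lfloor ml\rfloor+1$ on a set of $y$ of positive $\varsigma$-measure. Choosing $y_1,\dots,y_{s-1}$ successively in these sets gives a set of tuples of positive measure on which the left side of \eqref{eq:f} is at least $\Phi_m(s)$.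

Let $U'_u\subseteq U_u$ be the set where $f$ equals its essential supremum $\bar f_u$ on $U_u$, and let $\varsigma=\sum_u\sigma_u\mathrm{Unif}(U'_u)$, where $\mathrm{Unif}$ denotes normalized $\mu$. For almost every $y\in U'_u$, $\int W(y,\cdot)\,d\varsigma=(M\sigma)_u=m$. So $\sum_u\sigma_u\bar f_u\le m$. Let $\sigma$ also denote the measure $\sum_u\sigma_u\mathrm{Unif}(U_u)$. We have shown in particular that $\int W(y,\cdot)\,d\sigma\le m$ for almost every $y$. The measure $\sigma$ has bounded density, so $\sigma^c=(\mu-\vartheta\sigma)/(1-\vartheta)$ is a probability measure for small $\vartheta>0$, and $\int W(y,\cdot)\,d\sigma^c\ge\frac{m-\vartheta m}{1-\vartheta}=m$ for almost every $y$. Hence $\int f\,d\sigma^c\le m$. Since $m\le\int f\,d\mu=\vartheta\int f\,d\sigma+(1-\vartheta)\int f\,d\sigma^c$, we get $\int f\,d\sigma\ge m\ge\sum_u\sigma_u\bar f_u$. So $f=\bar f_u$ almost everywhere on each $U_u$.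
\end{proof}

\section{Existence of frames}\label{sec:existence}

We prove Proposition~\ref{prop:frame}. Suppose that it fails. Then for infinitely many $a$ there is an $(s,Q)$-graph $G_a$ on $n=n(a)\ge a^2$ vertices, with positive multiplicities and minimum log-degree at least $(\Lambda_a-a^{-2})(n-1)$, that has no frame. For $w\in V(G_a)$ let $f_w(y)=K_{wy}$ for $y\ne w$ and $f_w(w)=0$, so $f_w(y)=f_y(w)$; let $\mu_a$ be the uniform measure on $V(G_a)$.

\subsection{Row bound and bounded weights}

From $\log(a+k)\le\log a+k/a$ and $\Lambda_a\ge\lambda_a$, every vertex $w$ satisfies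
\begin{equation}\label{eq:row}
\sum_{y\ne w}K_{wy}\ge(m-\varepsilon_a)(n-1),\quad\text{hence}\quad\int f_w\,d\mu_a\ge m-\varepsilon_a-\tfrac1n,
\end{equation}
where $\varepsilon_a=\max\bigl(0,\,m-a(\lambda_a-\log a)+\frac1a\bigr)\to0$ by \eqref{eq:first-order}. This is where the tolerance $a^{-2}=o(1/a)$ is used. Let $e_l$ be the largest weight of an $l$-set of $G_a$. Averaging gives $e_l\ge-\varepsilon_a\binom l2>-1$, so $e_l\ge0$ for $l\le s$ and large $a$. As in \eqref{eq:el}, $e_{l+1}\ge(1-\frac2{n-l})e_l-l\varepsilon_a\frac{n-1}{n-l}\ge\frac12e_l-1$ for $l<s$ and large $a$. With $e_s\le q$ this bounds $e_2$: there is $B\ge1$, depending only on $s,q$, with $f_w\le B$. There is no uniform lower bound; weights as low as $1-a$ may occur, and the arguments below use upper bounds only.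

\subsection{The limit kernel}

Let $v_1,v_2,\dots$ be independent uniform vertices of $G_a$ and $X^a_{pp'}=f_{v_p}(v_{p'})$ for $p\ne p'$. As $X^a_{12}\le B$ and $\mathbb EX^a_{12}\ge m-o(1)$, the expectations $\mathbb E|X^a_{12}|$ are bounded, so each entry is tight. By a diagonal argument, along a subsequence of $a$ the arrays converge in law to a symmetric integer array $X=(X_{pp'})_{p\ne p'}$ with $X\le B$. Since the entries are integers, this means that the probability of \emph{every} event depending on finitely many entries converges. Moreover, if $g$ is a function of finitely many entries that is bounded above, then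
\begin{equation}\label{eq:usc}
\limsup_a\mathbb Eg(X^a)\le\mathbb Eg(X):
\end{equation}
compare with the bounded function $\max(g,-C)$ and let $C\to\infty$.

The array $X$ is \emph{jointly exchangeable}: its law is invariant under applying a finite permutation to both indices. It is \emph{dissociated}: subarrays on disjoint index sets are independent. Both properties hold for $X^a$ and pass to the limit. The Aldous--Hoover theorem (Aldous 1981, Hoover 1979; see \cite[Ch.~7]{Kallenberg}) states that such an array has the law of
\[
X_{pp'}=F(\xi_p,\xi_{p'},\xi_{pp'})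
\]
with independent uniform $[0,1]$ variables $\xi_p$ and $\xi_{pp'}=\xi_{p'p}$, and a measurable $F:[0,1]^3\to\mathbb Z$ symmetric in its first two arguments. We may take $F\le B$. Any $s$ distinct indices have total weight at most $q$ almost surely, since for $X^a$ this holds whenever the $s$ sampled vertices are distinct. We check that the row bound survives and that the extra randomness $\xi_{pp'}$ is not used.

\emph{Rows.} By \eqref{eq:usc}, $\mathbb EX_{12}\ge m$, so $X_{12}$ is integrable. Let $H=\mathbb E[X_{12}\mid\xi_1]$ and $Z_J=\frac1J\sum_{p=3}^{J+2}X_{1p}$. Given $\xi_1$ the $X_{1p}$ are independent and identically distributed, so $Z_J\to H$ almost surely. Thus $H$ is approximated by finitely many entries, which is what convergence in law sees. Let $\varphi(t)=\min(1,\max(0,m-t))$. Conditionally on $v_1,v_3,v_4,\dots$, the variable $X^a_{12}$ has mean at least $m-o(1)$ by \eqref{eq:row}, so $\mathbb E[X^a_{12}\varphi(Z^a_J)]\ge(m-o(1))\mathbb E\varphi(Z^a_J)$. By \eqref{eq:usc}, $\mathbb E[X_{12}\varphi(Z_J)]\ge m\,\mathbb E\varphi(Z_J)$. Dominated convergence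 as $J\to\infty$ gives $\mathbb E[(H-m)\varphi(H)]\ge0$. The integrand is negative where $H<m$ and zero elsewhere, so $H\ge m$ almost surely.

\emph{Determinism.} Let $W(x,y)$ be the essential supremum of $F(x,y,\cdot)$. For almost every $s$-tuple $(x_p)$, the independent variables $\xi_{pp'}$ attain all suprema simultaneously with positive probability, so $\sum_{p<p'\le s}W(x_p,x_{p'})\le q\le\Phi_m(s)-1$. By Lemma~\ref{lem:sum}(b), $\iint W\le m\le\mathbb EF(\xi_1,\xi_2,\xi_{12})$. As $F\le W$ almost everywhere, $X_{pp'}=W(\xi_p,\xi_{p'})$ almost surely.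

So $W$ is an $m$-critical kernel on $[0,1]$ with Lebesgue measure $\mu$. Fix a configuration $(I,U,M,\sigma)$ as in Proposition~\ref{prop:config} and the measurable functions $\chi_u$ of Lemma~\ref{lem:unanimous}. We have $M\le B$.

\subsection{Transfer of the configuration}

The sets $U_u$ live in $[0,1]$, and convergence in law does not see individual sets. But Lemma~\ref{lem:unanimous} says that almost all points of $U_u$ have the same row $\chi_u$, so $U_u$ can be recognized by its weights to a random sample, and this makes sense in $G_a$.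

\begin{lemma}\label{lem:transfer}
There is $\rho\in(0,1]$ such that for every $\eta>0$ and all large $a$ in the subsequence there are sets $A_u\subseteq V(G_a)$, $u\in I$, with $|A_u|\ge\rho n$, such that for all $u,v\in I$ and $y\in A_u$ at most $\eta|A_v|$ vertices $y'\in A_v\setminus\{y\}$ have $K_{yy'}\ne M_{uv}$.
\end{lemma}

\begin{proof}
Let $\bar U_u=\{y:W(z,y)=\chi_u(z)\text{ for almost every }z\}$. By Lemma~\ref{lem:unanimous} and Fubini's theorem it contains almost every point of $U_u$. We claim that $W=M_{uv}$ almost everywhere on $\bar U_u\times\bar U_v$. For $y\in\bar U_u$, $W(y,\cdot)=\chi_u=M_{uv}$ almost everywhere on $U_v$, so $\chi_v(y)=M_{uv}$ for almost every $y\in\bar U_u$. For $y'\in\bar U_v$, $W(y,y')=\chi_v(y)$ for almost every $y$. The claim follows.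

Sample independent uniform points $x_u$ $(u\in I)$ and $z_1,\dots,z_J$ in $[0,1]$. Let $C_u=\{y:W(y,z_p)=W(x_u,z_p)\text{ for }p\le J\}$, $\alpha_u=\mu(C_u)$, and let $\beta_{uv}$ be the measure of the set of $(y,y')\in C_u\times C_v$ with $W(y,y')\ne M_{uv}$. The event $\mathcal E=\{x_u\in U_u\text{ for all }u\}$ has positive probability independent of $J$. On $\mathcal E$, almost surely $W(x_u,z_p)=\chi_u(z_p)$, so $C_u$ contains almost all of $\bar U_u$, $\alpha_u\ge\mu(U_u)$, and $\beta_{uv}\le\mu(C_u\setminus\bar U_u)+\mu(C_v\setminus\bar U_v)$. Also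
\[
\mathbb E\bigl[\mathbf 1_{\mathcal E}\,\mu(C_u\setminus\bar U_u)\bigr]\le\int_{y\notin\bar U_u}\mu\{z:W(z,y)=\chi_u(z)\}^J\,dy\to0\qquad(J\to\infty),
\]
because the base is less than $1$ for each $y\notin\bar U_u$. Put $\rho_0=\frac12\min_u\mu(U_u)$ and let $\eta'>0$. By Markov's inequality, for large $J$ the event $\mathcal O=\{\alpha_u>\rho_0\text{ for all }u,\ \sum_{u,v}\beta_{uv}<\eta'\}$ has positive probability.

In $G_a$ sample independent uniform vertices $v_u$ $(u\in I)$ and $v'_1,\dots,v'_J$, and define $A^0_u=\{y:f_y(v'_p)=f_{v_u}(v'_p)\text{ for }p\le J\}$, $\alpha^a_u=|A^0_u|/n$, and $\beta^a_{uv}=n^{-2}\#\{(y,y')\in A^0_u\times A^0_v:f_y(y')\ne M_{uv}\}$. A joint moment of the $\alpha^a_u,\beta^a_{uv}$ is the probability of an event depending on finitely many entries of $X^a$: replace each factor by the indicator of its defining event at fresh independent sample vertices. The same event for $X$ has as its probability the same joint moment of the $\alpha_u,\beta_{uv}$. So all joint moments converge, and since the variables lie in $[0,1]$, where polynomials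 are dense in the continuous functions, the joint laws converge. The condition defining $\mathcal O$ is open, so for large $a$ it holds in $G_a$ with positive probability. Fix a sample with $|A^0_u|>\rho_0n$ for all $u$ and $\sum\beta^a_{uv}<\eta'$.

Delete from $A^0_u$ the vertices $y$ for which, for some $v$, more than $\frac\eta2|A^0_v|$ vertices $y'\in A^0_v$ have $f_y(y')\ne M_{uv}$. Each deleted vertex accounts for more than $\frac\eta2\rho_0n$ of the fewer than $\eta'n^2$ bad pairs, so at most $\frac{2\eta'}{\eta\rho_0}n\le\frac{\rho_0}2n$ vertices are deleted if $\eta'\le\eta\rho_0^2/4$. The remaining sets have $|A_u|\ge\frac12|A^0_u|$, and the lemma holds with $\rho=\rho_0/2$.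
\end{proof}

\subsection{Exact profiles for all vertices}

We now repeat the proof of Lemma~\ref{lem:unanimous} in $G_a$. The gain is that it works for \emph{every} vertex, because \eqref{eq:row} holds at every vertex. First, the finite greedy argument with errors.

\begin{lemma}\label{lem:greedy}
Let $Y$ be a finite set with a map $y\mapsto\bar y$ to $V(G_a)$, let $\varsigma$ be a probability measure on $Y$, let $\hat K\le B$ be a function on $Y\times Y$, and let $\epsilon,\beta\ge0$. Assume that $\varsigma\{y:\bar y=w\}\le\beta$ for every vertex $w$, and that for every $y\in Y$ we have $\int\hat K(y,\cdot)\,d\varsigma\ge m-\epsilon$ and $\varsigma\{y':\bar y'\ne\bar y,\ \hat K(y,y')\ne K_{\bar y\bar y'}\}\le\beta$. Then $\int f_w(\bar y)\,d\varsigma(y)\le m+s\epsilon+2s^2B\beta$ for every vertex $w$.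
\end{lemma}

\begin{proof}
Suppose not. We choose $y_1,\dots,y_{s-1}$ successively. Given $y_1,\dots,y_{l-1}$, call $y$ bad if $\bar y\in\{w,\bar y_1,\dots,\bar y_{l-1}\}$ or $\hat K(y_p,y)\ne K_{\bar y_p\bar y}$ for some $p<l$. The bad set has mass at most $2s\beta$, and $\Psi(y)=f_w(\bar y)+\sum_{p<l}\hat K(y_p,y)\le sB$. So
\[
\int_{\mathrm{good}}\Psi\,d\varsigma\ge\int\Psi\,d\varsigma-2s^2B\beta>m+s\epsilon+(l-1)(m-\epsilon)\ge ml .
\]
As $ml\ge0$ and the good mass is at most $1$, some good $y=y_l$ has $\Psi(y_l)>ml$. For good $y$, $\Psi(y)$ is the integer weight from $\bar y$ to $w,\bar y_1,\dots,\bar y_{l-1}$. So the $s$ distinct vertices $w,\bar y_1,\dots,\bar y_{s-1}$ have weight at least $\Phi_m(s)>q$, a contradiction.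
\end{proof}

Take the sets $A_u$ of Lemma~\ref{lem:transfer}. The quantities $\eta_1,\dots,\eta_5$ below tend to $0$ when $\eta,\varepsilon_a,1/n\to0$, with $\rho,B,I,M,\sigma$ fixed. Let $\sigma$ also denote the measure $\sum_u\sigma_u\mathrm{Unif}(A_u)$ on $V(G_a)$.

\emph{Claim 1. If $A'_u\subseteq A_u$, $|A'_u|\ge\frac12|A_u|$ and $\sigma'=\sum_u\sigma_u\mathrm{Unif}(A'_u)$, then $\int f_w\,d\sigma'\le m+\eta_1$ for all $w$, where $\eta_1=4s^2B(\eta+\frac1{\rho n})$.} Apply Lemma~\ref{lem:greedy} to the pairs $(v,y)$ with $y\in A'_v$, of mass $\sigma_v/|A'_v|$, with $\hat K((u,y),(v,y'))=M_{uv}$. Here $\epsilon=0$ because $M\sigma=m\mathbf 1$, each vertex has mass at most $\frac2{\rho n}$, and the mismatches have mass at most $2\eta$; take $\beta=2\eta+\frac2{\rho n}$.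

\emph{Claim 2. $\int f_w\,d\sigma\ge m-\eta_2$ for all $w$.} Let $\vartheta=\rho/2$. Each vertex has $\sigma$-mass at most $\frac1{\rho n}$, so $\sigma^c=(\mu_a-\vartheta\sigma)/(1-\vartheta)$ is a probability measure with point masses at most $\frac2n$. By \eqref{eq:row} and Claim 1, $\int f_y\,d\sigma^c\ge m-\eta_3$ for every $y$, with $\eta_3=(\varepsilon_a+\frac1n+\vartheta\eta_1)/(1-\vartheta)$. Lemma~\ref{lem:greedy} with $Y=V(G_a)$, $\hat K(y,y')=f_y(y')$ and $\beta=\frac2n$ gives $\int f_w\,d\sigma^c\le m+\eta_4$, $\eta_4=s\eta_3+4s^2B/n$. Then $\vartheta\int f_w\,d\sigma\ge m-\varepsilon_a-\frac1n-(1-\vartheta)(m+\eta_4)$, and $\eta_2=(\varepsilon_a+\frac1n+\eta_4)/\vartheta$ works.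

\emph{Claim 3. For $\eta$ small and $a$ large, for all $w$ and $u\in I$ there is an integer $g_u(w)\in[1-a,B]$ such that $f_w=g_u(w)$ on all but a fraction $\eta_5$ of $A_u$, the average of $f_w$ over $A_u$ is at most $g_u(w)+\eta_5$, and $\sum_u\sigma_ug_u(w)=m$ exactly.} Let $A_u^+$ consist of $\lceil|A_u|/2\rceil$ vertices of $A_u$ with the largest values of $f_w$, let $A_u^-$ be the rest, and let $g_u=\min_{A_u^+}f_w$, a median. Let $a_u^+,a_u^-,\bar a_u$ be the averages of $f_w$ over $A_u^+,A_u^-,A_u$. Claims 1 and 2 give $\sum_u\sigma_u(a_u^+-\bar a_u)\le\eta_1+\eta_2$ with nonnegative terms, and $a_u^+-\bar a_u=\frac{|A_u^-|}{|A_u|}(a_u^+-a_u^-)\ge\frac13(a_u^+-a_u^-)$ once $|A_u|\ge2$. So $a_u^+-a_u^-\le\eta_5:=3(\eta_1+\eta_2)/\min_u\sigma_u$. Let $\theta^+,\theta^-$ be the fractions of $A_u$ with $f_w>g_u$ and $f_w<g_u$. These vertices lie in $A_u^+$ and $A_u^-$ respectively, and $f_w$ is an integer, so $a_u^+\ge g_u+\theta^+$ and $a_u^-\le g_u-\theta^-$. Hence $\theta^++\theta^-\le\eta_5$ and $0\le a_u^+-g_u\le\eta_5$; in particular $\bar a_u\le g_u+\eta_5$.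 Since $m-\eta_2\le\sum\sigma_ua_u^+\le m+\eta_1$, we get $|\sum\sigma_ug_u-m|\le\eta_1+\eta_2+\eta_5$. The number $\sum\sigma_ug_u-m$ is an integer multiple of $1/D$, where $D$ is a common denominator of $m$ and the $\sigma_u$, so it vanishes once the errors are below $1/D$. This is the step that turns the approximate structure into an exact one, and the reason for requiring $\sigma$ rational.

\subsection{An allowed extension of $G_a$}

To obtain (F2) we apply Lemma~\ref{lem:sum}(c) to a pattern in which the idealized classes are added to $G_a$. Let $\widehat G$ be the pattern on $V(G_a)\sqcup I$ with the weights $K_{ww'}$ of $G_a$, loops $K_{ww}=1-a$, $K_{wu}=g_u(w)$ and $K_{uv}=M_{uv}$. All entries are at most $B$.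

\emph{Claim 4. For $\eta$ small and then $a$ large, $\widehat G$ is allowed.} We use induction on the number of repetitions $\sum_w\max(0,\mathrm{mult}(w)-1)$ of vertices of $G_a$ in an $s$-multiset $X$.

Suppose that there are none. Replace the elements $u\in I$ of $X$, copy by copy, by vertices $y\in A_u$ that are distinct from all vertices used so far and satisfy $K_{yw}=g_u(w)$ for the vertices $w\in X\cap V(G_a)$ and $K_{y_py}=M_{u_pu}$ for the earlier replacements $y_p\in A_{u_p}$. By Claim 3 and Lemma~\ref{lem:transfer} the excluded fraction of $A_u$ is at most $s(\eta_5+\eta+\frac1{\rho n})<1$. The result is an $s$-set of $G_a$ with the same weight, which is at most $q$.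

Suppose that $w$ is repeated, and let $X'$ be $X$ minus one copy of $w$. Since $w\in X'$, $K(w,X')\le(1-a)+(s-2)B<0$ for large $a$. We find a vertex $y\notin X'$ with $K(y,X')\ge0$. For $u\in I$, Claim 3, the symmetry of $f$ and \eqref{eq:row} give
\[
\frac1n\sum_yg_u(y)\ge\frac1{|A_u|}\sum_{y'\in A_u}\int f_{y'}\,d\mu_a-\eta_5\ge m-\varepsilon_a-\tfrac1n-\eta_5 .
\]
Let $\tilde K(y)$ be the sum of $f_{w'}(y)$ over the elements $w'\in V(G_a)$ of $X'$ and of $g_u(y)$ over the elements $u\in I$ of $X'$, with multiplicity. Then $\tilde K(y)=K(y,X')$ for $y\notin X'$, $\tilde K\le(s-1)B$, and $\sum_y\tilde K(y)\ge-n(s-1)(\varepsilon_a+\frac1n+\eta_5)$. Discarding the fewer than $s$ vertices of $X'$, the sum over $y\in V(G_a)\setminus X'$ is at least $-ns(\varepsilon_a+\frac1n+\eta_5)-s^2B>-(n-s)$. So the average of the integers $K(y,X')$ exceeds $-1$, and one of them is nonnegative. Replacing the copy of $w$ by this $y$ increases the weight and lowers the number of repetitions, so $K(X)\le q$ by induction.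

By Claim 4, \eqref{eq:sandwich} and Lemma~\ref{lem:sum}(c), the matrix $P=m-K$ on $\widehat G$ is copositive.

\subsection{The frame}

For $u\in T^\circ\subseteq I$ keep $g_u(w)$, and define the missing coordinate by $g_{t_*}(w)=c-\sum_{u\in T^\circ}x_ug_u(w)$. Since $t_*$ has type $d$, $x_{t_*}=1$, so this integer makes (F1) hold; for a missing vertex with $x_u>1$ the equation might have no integer solution. From $g_u\le B$ and $\sum_{u\in T^\circ}x_u=b-1$ we get $g_{t_*}(w)\ge c-(b-1)B\ge1-a$ for large $a$.

It remains to prove (F2). The restriction $P^\circ$ of $P_T$ to $T^\circ$ is positive definite, because a nonzero vector of the kernel $\mathbb Rx$ does not vanish at $t_*$. Let $\mathsf v_w=(m-g_u(w))_{u\in T^\circ}$ and $\theta_w=(P^\circ)^{-1}\mathsf v_w$. Then $\pi(w)=\sum_{u\in T^\circ}\theta_w(u)p_u$: the inner products with $p_u$, $u\in T^\circ$, are the entries of $P^\circ\theta_w=\mathsf v_w$, and the inner product with $p_{t_*}=-\sum_{u\in T^\circ}x_up_u$ is $-m(b-1)+c-g_{t_*}(w)=m-g_{t_*}(w)$. Hence $\Gamma_{ww'}=\theta_w^\top P^\circ\theta_{w'}=\mathsf v_w^\top\theta_{w'}$.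 (If $T^\circ=\emptyset$, these are all $0$.)

Extend the vector $(\sigma_u)_{u\in I}$ by $0$ on $V(G_a)$. Then $P\sigma=0$: at $u\in I$ because $M\sigma=m\mathbf 1$, and at $w$ because $\sum_u\sigma_ug_u(w)=m$. For $\gamma\ge0$ put $\tau=\sum_w\gamma_w(\mathbf e_w-\theta_w)$, where $\mathbf e_w$ is the unit vector at $w$ and $\theta_w$ is extended by $0$. This $\tau$ is nonnegative outside $I$, the support of $\sigma$, so $\tau^\top P\tau\ge0$ by Lemma~\ref{lem:copos}. Since $M=T$ on $T^\circ$, the restriction of $P$ to $T^\circ$ is $P^\circ$, and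
\[
\tau^\top P\tau=\sum_{w,w'}\gamma_w\gamma_{w'}\bigl(P_{ww'}-\theta_w^\top\mathsf v_{w'}-\mathsf v_w^\top\theta_{w'}+\theta_w^\top P^\circ\theta_{w'}\bigr)=\sum_{w,w'}\gamma_w\gamma_{w'}\bigl(P_{ww'}-\Gamma_{ww'}\bigr).
\]
This is (F2). Fixing $\eta$ small enough for Claims 3 and 4, we conclude that $G_a$ has a frame for all large $a$ in the subsequence, contrary to its choice. This proves Proposition~\ref{prop:frame}, and with it Theorems~\ref{thm:main} and~\ref{thm:compl}. \qed

\begin{thebibliography}{9}

\bibitem{FMSS}
Victor Falgas-Ravry, Adva Mond, Rik Sarkar, Victor Souza,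
\emph{On problems in extremal multigraph theory},
arXiv:2505.14281 (2025).

\bibitem{Kallenberg}
Kallenberg,
\emph{Probabilistic Symmetries and Invariance Principles},
2005.

\end{thebibliography}
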